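\title{Cellular automata over abelian varieties detect non-amenability}

\begin{abstract}
A theorem of Ceccherini-Silberstein, Coornaert and Phung states that over an amenable group every pre-injective algebraic cellular automaton whose alphabet is the set of points of an irreducible complete variety over an algebraically closed field is surjective. We prove that this property characterizes amenable groups. For every non-amenable group $G$, every algebraically closed field $K$ and every nonzero abelian variety $B$ over $K$, we construct a pre-injective, non-surjective algebraic cellular automaton whose alphabet is a power of $B$. The automaton is given by integer matrices built from Vandermonde matrices over a cyclotomic ring. We also show that projective spaces never serve as such an alphabet, that $B^2$ serves when $G$ contains a non-abelian free subgroup, and that a single elliptic curve does not serve when $G$ is free.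
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group and $A$ a set, the \emph{alphabet}. A \emph{configuration} is a map $c\colon G\to A$, and $G$ acts on the set $A^G$ of configurations by $(gc)(h)=c(g^{-1}h)$. A \emph{cellular automaton} over $(G,A)$ is a map $\tau\colon A^G\to A^G$ for which there are a finite set $M\subset G$, a \emph{memory set}, and a map $\mu\colon A^M\to A$, the \emph{local defining map}, such that
\[
\tau(c)(g)=\mu\bigl((g^{-1}c)|_M\bigr)\qquad(c\in A^G,\ g\in G).
\]
Since $(g^{-1}c)(m)=c(gm)$, the value $\tau(c)(g)$ is obtained by applying one fixed rule $\mu$ to the values $c(gm)$, $m\in M$. Two configurations are \emph{almost equal} if they differ at only finitely many elements of $G$, and $\tau$ is \emph{pre-injective} if $\tau(c_1)\neq\tau(c_2)$ whenever $c_1\ne c_2$ are almost equal. In words, every finite change of the input is visible in the output.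

Let $K$ be an algebraically closed field, $X$ an algebraic variety over $K$ and $A=X(K)$ its set of $K$-points. For a finite set $M$ let $X^M$ be the product over $K$ of copies of $X$ indexed by $M$, so that $X^M(K)=A^M$. A cellular automaton $\tau\colon A^G\to A^G$ is an \emph{algebraic cellular automaton over $(G,X,K)$} if it has a memory set $M$ whose local defining map is induced on $K$-points by a morphism of $K$-varieties $f\colon X^M\to X$. The word ``variety'' has the meaning it has in \cite{CCP}; the varieties that we construct or examine are smooth and projective.

We use amenability only through F{\o}lner's criterion, which holds for all discrete groups: $G$ is \emph{amenable} if and only if for every finite $S\subset G$ and every $\varepsilon>0$ there is a nonempty finite $F\subset G$ with $|FS\setminus F|\le\varepsilon|F|$. (The version with $SF$ is equivalent; replace $F$ and $S$ by their inverses.) A finite group is amenable, with $F=G$, and so is $\mathbb Z$, with $F$ a long interval.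

\begin{theorem}[Ceccherini-Silberstein, Coornaert, Phung \cite{CCP}]\label{thm:CCP}
Let $G$ be an amenable group, $K$ an algebraically closed field and $X$ an irreducible complete algebraic variety over $K$. Then every pre-injective algebraic cellular automaton over $(G,X,K)$ is surjective.
\end{theorem}

A dimension count shows what amenability does here. Let $\tau$ be pre-injective with memory set $M$, fix a configuration $c_0$ and a finite set $F\subset G$, and consider the configurations $c$ that agree with $c_0$ outside $F$. They are parametrized by $X^F(K)$, and $\tau(c)(g)$ can differ from $\tau(c_0)(g)$ only if $gM$ meets $F$, that is, only if $g\in FM^{-1}$. So we obtain a morphism $X^F\to X^{FM^{-1}}$ that is injective on $K$-points. If $G$ is finite, take $F=G$: the image of $X^G\to X^G$ is closed because $X^G$ is complete, it has full dimension because the fibers are points, and so it is everything because $X^G$ is irreducible. For infinite $G$, suppose that $\tau$ misses surjectivity in the crudest way: its image lies in $Y(K)^G$ for a closed subvariety $Y\subsetneq X$. Then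
\begin{equation}\label{eq:count}
|F|\dim X\le|FM^{-1}|\dim Y\qquad\text{for all finite }F\subset G .
\end{equation}
As $\dim Y<\dim X$, the set $FM^{-1}$ is larger than $F$ by a fixed factor for every $F$, which F{\o}lner's criterion forbids in an amenable group. This leads to the following problem, which comes from \cite{CCP}.

\medskip
\noindent\textbf{Question.} \emph{Does Theorem~\ref{thm:CCP} characterize amenable groups? That is, for every non-amenable group $G$, are there an algebraically closed field $K$, an irreducible complete variety $X$ over $K$ and an algebraic cellular automaton over $(G,X,K)$ that is pre-injective but not surjective?}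
\medskip

Two considerations point in opposite directions. In a non-amenable group there are finite sets $M$ that expand all finite $F$ by an arbitrarily large factor (Lemma~\ref{lem:expansion}), so \eqref{eq:count} is no obstruction and one expects the answer yes. On the other hand, a complete variety may carry very few morphisms $X^M\to X$. Addition on the affine line does not extend to $\mathbb P^1\times\mathbb P^1\to\mathbb P^1$, since the forms $x_1y_0+x_0y_1$ and $x_0y_0$ both vanish at $(\infty,\infty)$; in fact every morphism $(\mathbb P^n)^M\to\mathbb P^n$ depends on at most one coordinate (Section~\ref{sec:other}). One needs a complete variety on which points can be combined, and abelian varieties are the natural candidates. They suffice.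

\begin{theorem}\label{thm:main}
Let $G$ be a non-amenable group, $K$ an algebraically closed field, $B$ an abelian variety over $K$ with $\dim B\ge1$, and $t\ge2$ an integer. Then there is an integer $w\ge1$ such that, for the irreducible, complete, smooth and projective variety $X=B^{tw}$ and $A=X(K)$, there is an algebraic cellular automaton $\tau\colon A^G\to A^G$ over $(G,X,K)$ that is pre-injective but not surjective. Moreover, $\tau$ is a group endomorphism of $A^G$ and its image is contained in $(B^w(K)\times\{0\})^G$.
\end{theorem}

Thus the image lies in an alphabet of dimension only $\frac1t\dim X$. Every algebraically closed field carries an elliptic curve, that is, an abelian variety of dimension $1$: take $y^2+y=x^3$ in characteristic $\neq3$ and $y^2=x^3-x$ in characteristic $\ne2$. Hence the answer to the Question is yes, with $K$ arbitrary.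

The geometry in Theorem~\ref{thm:main} is soft. The substance is a statement about integer matrices. Let $S\subset G$ be finite and let $T=(T_s)_{s\in S}$ be a family in $\operatorname{Mat}_{w\times n}(\mathbb Z)$. For an abelian group $V$ define
\[
T_V\colon(V^n)^G\to(V^w)^G,\qquad (T_Vc)(h)=\sum_{s\in S}T_s\,c(hs^{-1}).
\]

\begin{definition}\label{def:universal}
The family $T$ is \emph{universally pre-injective} if for every abelian group $V$ the only finitely supported $c\in(V^n)^G$ with $T_Vc=0$ is $c=0$.
\end{definition}

\begin{theorem}\label{thm:matrices}
Let $G$ be a non-amenable group and $t\ge2$ an integer. Then there are $w\ge1$, a finite set $S\subset G$ and a universally pre-injective family $T=(T_s)_{s\in S}$ in $\operatorname{Mat}_{w\times tw}(\mathbb Z)$.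
\end{theorem}

\begin{corollary}\label{cor:equiv}
Let $K$ be an algebraically closed field, $B\ne0$ an abelian variety over $K$ and $t\ge2$ an integer. For a group $G$ the following are equivalent:
\begin{itemize}
\item[(1)] $G$ is non-amenable;
\item[(2)] there are an irreducible complete variety $X$ over $K$ and a pre-injective, non-surjective algebraic cellular automaton over $(G,X,K)$;
\item[(3)] as in (2), with $X$ a power of $B$;
\item[(4)] there are $n>w\ge1$ and a universally pre-injective family in $\operatorname{Mat}_{w\times n}(\mathbb Z)$;
\item[(5)] as in (4), with $n=tw$.
\end{itemize}
\end{corollary}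

The last result describes how much freedom there is in the choice of $X$.

\begin{proposition}\label{prop:choice}
\begin{itemize}
\item[(a)] For every group $G$, every algebraically closed field $K$ and every $n\ge0$, each pre-injective algebraic cellular automaton over $(G,\mathbb P^n_K,K)$ is surjective.
\item[(b)] If $G$ contains a non-abelian free subgroup, then for every $K$ and every $B\ne0$ the conclusion of Theorem~\ref{thm:main} holds with $X=B^2$ and image in $(B(K)\times\{0\})^G$.
\item[(c)] If $G$ is a non-abelian free group and $E$ is an elliptic curve over an algebraically closed field $K$, then every pre-injective algebraic cellular automaton over $(G,E,K)$ is surjective.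
\end{itemize}
\end{proposition}

By (a), $X$ cannot be a projective space. By (c), the exponent $2$ in (b) is optimal.

Section~\ref{sec:abelian} passes from matrices to automata. Section~\ref{sec:free} proves (b) by an argument that serves as the model for the general construction, whose tools are prepared in Section~\ref{sec:tools} and which is carried out in Section~\ref{sec:construction}. Parts (a) and (c) are proved in Section~\ref{sec:other}.

\section{Integer matrices acting on abelian varieties}\label{sec:abelian}

An \emph{abelian variety} over $K$ is an irreducible complete variety $B$ with a group structure whose multiplication and inverse are morphisms. It is smooth and projective, its group law is commutative, and a product of abelian varieties is an abelian variety. Thus $B(K)$ is an abelian group, and it is nonzero if $\dim B\ge1$ because $K$ is algebraically closed. An integer matrix of size $w\times n$ defines a morphism $B^n\to B^w$ built from projections, addition and inverse.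

\begin{lemma}\label{lem:automaton}
Let $T=(T_s)_{s\in S}$ be a universally pre-injective family in $\operatorname{Mat}_{w\times n}(\mathbb Z)$ with $n>w\ge1$, and let $B\neq0$ be an abelian variety over an algebraically closed field $K$. Put $X=B^n$ and $A=X(K)=B(K)^w\times B(K)^{n-w}$. Then
\[
\tau\colon A^G\to A^G,\qquad\tau(c)(h)=\Bigl(\sum_{s\in S}T_s\,c(hs^{-1}),\,0\Bigr)
\]
is an algebraic cellular automaton over $(G,X,K)$ and a group endomorphism of $A^G$. It is pre-injective, it is not surjective, and its image lies in $(B(K)^w\times\{0\})^G$.
\end{lemma}

\begin{proof}
Since $(h^{-1}c)(s^{-1})=c(hs^{-1})$, the map $\tau$ is the cellular automaton with memory set $S^{-1}$ and local defining map $\mu(y)=\bigl(\sum_sT_s\,y(s^{-1}),0\bigr)$. This map is induced by a morphism $X^{S^{-1}}\to X$ built from projections, the group law, the inverse and the zero section of $B$. It is additive, so $\tau$ is a homomorphism. If $c_1,c_2$ are almost equal and $\tau(c_1)=\tau(c_2)$, then $c_1-c_2$ has finite support and $T_{B(K)}(c_1-c_2)=0$, whence $c_1=c_2$. The statement on the image is read off the formula. As $n>w$ and there is a point $b\neq0$ in $B(K)$, the constant configuration with value $(0,\dots,0,b)$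 is not in the image.
\end{proof}

The lemma uses Definition~\ref{def:universal} only for $V=B(K)$, but little would be gained by asking for less. For every prime $\ell\ne\operatorname{char}K$ the group $B(K)$ contains a point of order $\ell$, so pre-injectivity over $B(K)$ forces pre-injectivity over $\mathbb Z/\ell\mathbb Z$. For instance, the $1\times1$ matrix $(2)$ is injective on $\mathbb Q$ but not on $B(K)$ when $\operatorname{char}K\neq2$. It is therefore not enough to choose matrices whose relevant determinants are nonzero; we shall arrange that they are units.

\section{The model case: two free generators}\label{sec:free}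

Let $a,b\in G$ freely generate a free subgroup of rank $2$; every non-abelian free group contains such a pair. Put $S=\{1,a^{-1},b^{-1}\}$ and
\[
T_1=(-1,-1),\qquad T_{a^{-1}}=(1,0),\qquad T_{b^{-1}}=(0,1),
\]
so that for $c=(c_1,c_2)\in(V^2)^G$
\begin{equation}\label{eq:divergence}
(T_Vc)(g)=c_1(ga)+c_2(gb)-c_1(g)-c_2(g).
\end{equation}

\begin{lemma}\label{lem:free}
This family in $\operatorname{Mat}_{1\times2}(\mathbb Z)$ is universally pre-injective.
\end{lemma}

Lemmas~\ref{lem:free} and~\ref{lem:automaton}, with $w=1$ and $n=2$, prove Proposition~\ref{prop:choice}(b). Constant configurations lie in the kernel of \eqref{eq:divergence}, so the finiteness of the support has to be used.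

Let $\Gamma$ be the graph with vertex set $G$ in which each $u\in G$ is the head of two edges, $ua^{-1}\to u$ and $ub^{-1}\to u$. We say that $u$ \emph{owns} these edges; every edge has one owner. A closed path in $\Gamma$ without backtracking would spell a nonempty reduced word in $a,b$ equal to $1$. Hence $\Gamma$ is a forest. We give two proofs of the lemma: the first explains the formula, the second is the one that generalizes.

\begin{proof}[First proof: flows]
Regard $c_1(u)$ and $c_2(u)$ as flows along the two edges owned by $u$. The edges leaving $g$ are $g\to ga$ and $g\to gb$, so \eqref{eq:divergence} is the outflow minus the inflow at $g$. If $c\ne0$ has finite support, the edges with nonzero flow form a finite nonempty forest. It has a vertex $g$ incident to exactly one of its edges, and $(T_Vc)(g)$ is, up to sign, the flow on that edge, which is nonzero.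
\end{proof}

This argument needs the tree, whereas non-amenability provides only an inequality between $|FS|$ and $|F|$. The second proof takes nothing else from the tree. Think of $g\in G$ as a \emph{sender} that holds $c(g)$ and sends the message $T_s\,c(g)$ to the \emph{receiver} $gs$, for each $s\in S$. The receiver $h$ records the sum $(T_Vc)(h)$ of the messages that arrive. If $F$ is the support of $c$, nonzero messages can reach $h$ only along
\begin{equation}\label{eq:Ih}
I_h=\{s\in S: hs^{-1}\in F\},
\end{equation}
and $I_h\ne\varnothing$ exactly when $h\in FS$. The map $(g,s)\mapsto(gs,s)$ is a bijection from $F\times S$ onto the set of pairs $(h,s)$ with $h\in FS$ and $s\in I_h$.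

\begin{proof}[Second proof: counting]
Suppose that $T_Vc=0$ and that the support $F$ of $c$ is finite and nonempty.

\emph{Expansion.} The elements of $F$ own $2|F|$ edges, whose endpoints form the set $F\cup Fa^{-1}\cup Fb^{-1}=FS$. A finite nonempty forest has more vertices than edges, so $|FS|\ge2|F|+1$.

\emph{Decoding.} If $I_h=\{s\}$, the equation $(T_Vc)(h)=0$ says $T_s\,c(hs^{-1})=0$: the single message that arrives at $h$ vanishes.

\emph{Counting.} Let $\nu$ be the number of $h$ with $|I_h|=1$. Then $3|F|=\sum_{h\in FS}|I_h|\ge\nu+2(|FS|-\nu)$, so $\nu\ge2|FS|-3|F|\ge|F|+2$.

\emph{Reconstruction.} More than $|F|$ pairs $(g,s)\in F\times S$ have been decoded, so there are $g\in F$ and $s\neq s'$ with $T_s\,c(g)=T_{s'}c(g)=0$. The three $2\times2$ matrices formed by two of the rows $(-1,-1)$, $(1,0)$, $(0,1)$ have determinant $\pm1$, so they are invertible over $\mathbb Z$ and act injectively on $V^2$. Hence $c(g)=0$, contradicting $g\in F$.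
\end{proof}

Two features of this proof are special. First, for a general $S$ the counting step gives $\nu\ge2|FS|-|S||F|$, which is useful only if $S$ expands by a factor greater than $|S|/2$. Non-amenability does not give this directly, and receivers with $|I_h|=1$ need not exist at all: if $\sigma\in G$ has order $2$, $\sigma S=S$ and $F\sigma=F$, then $s\mapsto\sigma s$ permutes each $I_h$ without fixed points, so every $|I_h|$ is even. Receivers must be able to separate several messages. Second, the reconstruction step needs many linear forms, any sufficiently large subfamily of which is invertible over $\mathbb Z$. Vandermonde matrices with unit determinant meet both needs.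

\section{Expansion and nodes with unit differences}\label{sec:tools}

The construction will lose a factor of order $\log|S|$, so we need sets $S$ whose expansion beats $\log|S|$. Powers of one expanding set have this property, because expansion grows exponentially with the power and $\log|S|$ at most linearly.

\begin{lemma}\label{lem:expansion}
Let $G$ be non-amenable and $t\ge1$. There is a nonempty finite set $S\subset G$ such that, with $L=\lceil\log_2|S|\rceil$,
\begin{equation}\label{eq:expansion}
|FS|\ge2t(L+1)\,|F|\qquad\text{for all nonempty finite }F\subset G .
\end{equation}
\end{lemma}

\begin{proof}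
By F{\o}lner's criterion there are a finite $S_0\subset G$ and $\varepsilon>0$ with $|FS_0\setminus F|>\varepsilon|F|$ for all nonempty finite $F$. Put $S_1=S_0\cup\{1\}$. Then $FS_1$ is the disjoint union of $F$ and $FS_0\setminus F$, so $|FS_1|\ge(1+\varepsilon)|F|$. Let $S_1^k$ be the set of products of $k$ elements of $S_1$. Applying the inequality to $FS_1^{k-1}$ in place of $F$ gives $|FS_1^k|\ge(1+\varepsilon)^k|F|$ by induction. For $S=S_1^k$ we have $|S|\le|S_1|^k$, hence $L+1\le k\log_2|S_1|+2$. It remains to take $k$ so large that $(1+\varepsilon)^k\ge2t(k\log_2|S_1|+2)$.
\end{proof}

Let $R$ be a commutative ring. A finite subset of $R$ is a \emph{set of nodes} if the difference of any two distinct elements is a unit. We use the convention $\lambda^0=1$ for all $\lambda\in R$, including $\lambda=0$.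

\begin{lemma}\label{lem:vandermonde}
Let $\lambda_1,\dots,\lambda_k$ be distinct elements of a set of nodes in $R$ and let $P$ be an $R$-module.
\begin{itemize}
\item[(V1)] If $y_1,\dots,y_k\in P$ satisfy $\sum_{i=1}^k\lambda_i^{\,l}y_i=0$ for $0\le l\le k-1$, then all $y_i$ vanish.
\item[(V2)] If $v_0,\dots,v_{k-1}\in P$ satisfy $\sum_{l=0}^{k-1}\lambda_i^{\,l}v_l=0$ for $1\le i\le k$, then all $v_l$ vanish.
\end{itemize}
\end{lemma}

\begin{proof}
The matrix $W=(\lambda_i^{\,l})_{1\le i\le k,\,0\le l\le k-1}$ has determinant $\prod_{i<j}(\lambda_j-\lambda_i)$; this is a polynomial identity, valid in every commutative ring. The determinant is a unit, so $W$ and its transpose are invertible over $R$ by the adjugate formula and act injectively on $P^k$. The transpose gives (V1) and $W$ gives (V2).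
\end{proof}

Statement (V1) will separate $k$ messages by means of $k$ recorded sums, and (V2) says that a polynomial of degree less than $k$ with coefficients in $P$ is determined by its values at $k$ nodes. In $\mathbb Z$ a set of nodes has at most two elements, since two of any three integers have even difference. We therefore pass to a larger ring that is still free of finite rank over $\mathbb Z$, so that its elements act by integer matrices.

\begin{lemma}\label{lem:nodes}
Let $p$ be a prime, let $R=\mathbb Z[x]/(1+x+\dots+x^{p-1})$ be the ring $\mathbb Z[\zeta]$ generated by a primitive $p$-th root of unity, with $\zeta$ the class of $x$, and put $\alpha_i=1+\zeta+\dots+\zeta^{i-1}$ for $i\ge0$, where $\alpha_0=0$. Then $R$ is a free $\mathbb Z$-module of rank $p-1$, and $\alpha_0,\dots,\alpha_{p-1}$ form a set of $p$ nodes.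
\end{lemma}

\begin{proof}
The polynomial $1+x+\dots+x^{p-1}$ is monic of degree $p-1$, so $1,\zeta,\dots,\zeta^{p-2}$ is a basis. It divides $x^p-1$, so $\zeta^p=1$ and $\zeta$ is a unit. Let $1\le m\le p-1$ and choose $m'\ge1$ and $k\geq0$ with $mm'=1+kp$, which is possible as $p$ is prime. Then
\[
\alpha_m\sum_{r=0}^{m'-1}\zeta^{mr}=\sum_{i=0}^{mm'-1}\zeta^i=1+\sum_{i=1}^{kp}\zeta^i=1,
\]
because any $p$ consecutive powers of $\zeta$ add up to $0$. So $\alpha_m$ is a unit. For $0\le j<i\le p-1$ we have $\alpha_i-\alpha_j=\zeta^j+\dots+\zeta^{i-1}=\zeta^j\alpha_{i-j}$, which is a unit, and in particular nonzero.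
\end{proof}

\begin{example}
For $p=3$ the nodes are $0$, $1$, $1+\zeta$. In the basis $1,\zeta$ they act by the matrices $0$, $I$ and $\begin{pmatrix}1&-1\\1&0\end{pmatrix}$. The three differences are $I$, that matrix, and $\begin{pmatrix}0&-1\\1&-1\end{pmatrix}$, all of determinant $1$.
\end{example}

\section{Construction of universally pre-injective families}\label{sec:construction}

Theorem~\ref{thm:matrices} follows from Lemma~\ref{lem:expansion} and the next proposition.

\begin{proposition}\label{prop:construction}
Let $t\ge1$ be an integer and let $S\subset G$ be a nonempty finite set satisfying \eqref{eq:expansion} with $L=\lceil\log_2|S|\rceil$. Then there are $w\ge1$ and a universally pre-injective family $(T_s)_{s\in S}$ in $\operatorname{Mat}_{w\times tw}(\mathbb Z)$.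
\end{proposition}

Some expansion is necessary. If $T$ is such a family, then $T_{\mathbb Q}$ maps the configurations supported in $F$ injectively to those supported in $FS$, so $tw|F|\le w|FS|$; this is the linear form of \eqref{eq:count}. The proposition is a converse, up to the factor $2(L+1)$.

\subsection{Why several levels are needed}

Let a sender hold a polynomial of degree less than $d$ and send $r$ of its values along each $s\in S$, all at different nodes. Let a receiver record $N$ sums of the form appearing in (V1). The receiver $h$ can separate the incoming values if their number $|I_h|\,r$ is at most $N$. If we make this hold for every possible $I_h$ by taking $r|S|\le N$, then a sender reveals at most $r|S|\le N$ values in total, reconstruction by (V2) requires $d\le N$, and the output is no smaller than the input. If we take $r$ larger, only receivers with $|I_h|\le N/r$ can decode, and we have no control over their number. The source of the trouble is that $|I_h|$ depends on the unknown support $F$, while the matrices must be fixed in advance.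

The remedy is to run one such scheme for each possible order of magnitude of $|I_h|$. Take $N=2^L\ge|S|$. At level $j\in\{0,\dots,L\}$ each sender sends $r_j=2^{L-j}$ values along each $s$, and decoding succeeds when $|I_h|\le2^j$. Every receiver decodes at the lowest level that suits it, and there it uses more than half of its capacity $N$. For $L=2$, for example, $N=4$ and $(r_0,r_1,r_2)=(4,2,1)$; receivers with $|I_h|=1,2,3,4$ decode at levels $0,1,2,2$ and obtain $4,4,3,4$ values. The price is an output of size $(L+1)N$ instead of $N$, and \eqref{eq:expansion} pays for it.

\subsection{The construction over the cyclotomic ring}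

Put
\[
N=2^L,\qquad r_j=2^{L-j}\ \ (0\le j\le L),\qquad w_0=(L+1)N,\qquad d=tw_0 ,
\]
and let $Q$ be the set of triples $(s,j,i)$ with $s\in S$, $0\le j\le L$ and $1\le i\le r_j$. It has $|S|(2N-1)$ elements. Choose a prime $p\ge|Q|$, let $R=\mathbb Z[\zeta]$ be as in Lemma~\ref{lem:nodes}, and assign pairwise distinct nodes $\lambda_{s,j,i}\in R$ to the triples in $Q$.

Let $P$ be an $R$-module. For $v=(v_0,\dots,v_{d-1})\in P^d$ and $\lambda\in R$ write $v(\lambda)=\sum_{k=0}^{d-1}\lambda^kv_k\in P$. Index the coordinates of $P^{w_0}$ by pairs $(j,l)$ with $0\le j\le L$ and $0\le l\le N-1$, and define $\varphi_s\colon P^d\to P^{w_0}$ for $s\in S$ by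
\[
\varphi_s(v)_{j,l}=\sum_{i=1}^{r_j}\lambda_{s,j,i}^{\,l}\;v(\lambda_{s,j,i}).
\]
This map is given by the matrix in $\operatorname{Mat}_{w_0\times d}(R)$ with entry $\sum_{i=1}^{r_j}\lambda_{s,j,i}^{\,l+k}$ in row $(j,l)$ and column $k$, which does not depend on $P$. For $x\in(P^d)^G$ write $x_g=x(g)$, and put
\[
\Phi\colon(P^d)^G\to(P^{w_0})^G,\qquad(\Phi x)(h)=\sum_{s\in S}\varphi_s(x_{hs^{-1}}).
\]

\begin{lemma}\label{lem:key}
If $x\in(P^d)^G$ has finite support and $\Phi x=0$, then $x=0$.
\end{lemma}

\begin{proof}
Suppose that the support $F$ of $x$ is nonempty, and define $I_h$ by \eqref{eq:Ih}. For $h\in FS$ we have $1\le|I_h|\le|S|\le2^L$. Let $j(h)\in\{0,\dots,L\}$ be minimal with $|I_h|\le2^{j(h)}$. Then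
\begin{equation}\label{eq:dyadic}
|I_h|\le2^{j(h)}<2|I_h| .
\end{equation}
Indeed, if $j(h)\ge1$, then $2^{j(h)-1}<|I_h|$ by minimality, and if $j(h)=0$ the second inequality reads $1<2|I_h|$.

\emph{Decoding.} Fix $h\in FS$ and let $j=j(h)$. Since $x_{hs^{-1}}=0$ for $s\notin I_h$, the coordinates $(j,l)$ of the equation $(\Phi x)(h)=0$ read
\[
\sum_{s\in I_h}\sum_{i=1}^{r_j}\lambda_{s,j,i}^{\,l}\;x_{hs^{-1}}(\lambda_{s,j,i})=0\qquad(0\le l\le N-1).
\]
The nodes that occur are distinct, and their number is $k=|I_h|\,r_j\le2^j2^{L-j}=N$ by the first inequality in \eqref{eq:dyadic}. So (V1), applied to the equations with $0\le l\le k-1$, gives $x_{hs^{-1}}(\lambda_{s,j,i})=0$ for all $s\in I_h$ and $1\le i\le r_j$. Writing $h=gs$, we obtain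
\begin{equation}\label{eq:decoded}
x_g(\lambda_{s,j(gs),i})=0\qquad\text{for all }g\in F,\ s\in S,\ 1\le i\le r_{j(gs)}.
\end{equation}

\emph{Counting.} For fixed $g\in F$, the nodes in \eqref{eq:decoded} belong to distinct triples in $Q$, so $x_g$ vanishes at $\rho(g)=\sum_{s\in S}r_{j(gs)}$ distinct nodes. We sum over $g$ and group the pairs $(g,s)\in F\times S$ by the receiver $h=gs$, which occurs for $|I_h|$ pairs. By the second inequality in \eqref{eq:dyadic} and then by \eqref{eq:expansion},
\[
\sum_{g\in F}\rho(g)=\sum_{h\in FS}|I_h|\,r_{j(h)}=\sum_{h\in FS}\frac{|I_h|}{2^{j(h)}}\,N>\frac N2\,|FS|\ge t(L+1)N\,|F|=d\,|F| .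
\]

\emph{Reconstruction.} As $F$ is finite, there is $g\in F$ with $\rho(g)>d$. Apply (V2) to $d$ of the nodes at which $x_g$ vanishes. It gives $x_g=0$, contradicting $g\in F$.
\end{proof}

The group enters this proof only through \eqref{eq:expansion}, in the counting step. The unit differences are used twice, in decoding and in reconstruction, and they are the reason why $P$ may be an arbitrary module.

\subsection{Descent to $\mathbb Z$ and the main theorems}

\begin{proof}[Proof of Proposition~\ref{prop:construction}]
In the basis $1,\zeta,\dots,\zeta^{p-2}$, multiplication by elements of $R$ defines a ring homomorphism $\pi\colon R\to\operatorname{Mat}_{p-1}(\mathbb Z)$. For every abelian group $V$, the group $P=V^{p-1}$ becomes an $R$-module on which $\lambda\in R$ acts by the integer matrix $\pi(\lambda)$. Let $T_s$ be obtained from the matrix of $\varphi_s$ by replacing each entry $\lambda$ by the block $\pi(\lambda)$. It does not depend on $V$, it has $w=(p-1)w_0$ rows and $(p-1)d=tw$ columns, and under the identifications $P^d=V^{tw}$ and $P^{w_0}=V^w$ we have $\Phi=T_V$. Lemma~\ref{lem:key} says that $(T_s)_{s\in S}$ is universally pre-injective.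
\end{proof}

This completes the proof of Theorem~\ref{thm:matrices}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Lemma~\ref{lem:automaton} to the family of Theorem~\ref{thm:matrices}; we have $n=tw>w$ because $t\ge2$. The variety $B^{tw}$ is an abelian variety, hence irreducible, complete, smooth and projective.
\end{proof}

The integer $w$ and the matrices $T_s$ depend only on $G$ and $t$, so one formula serves for all $K$ and $B$.

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]
The implication (1)$\Rightarrow$(5) is Theorem~\ref{thm:matrices}, and (5)$\Rightarrow$(4) holds as $tw>w$. Lemma~\ref{lem:automaton} gives (4)$\Rightarrow$(3), and (3)$\Rightarrow$(2) holds as powers of $B$ are irreducible and complete. Finally, (2)$\Rightarrow$(1) is the contrapositive of Theorem~\ref{thm:CCP}.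
\end{proof}

\section{Projective spaces and elliptic curves}\label{sec:other}

We prove parts (a) and (c) of Proposition~\ref{prop:choice}. In both, pre-injectivity serves only to exclude constant maps: if $A$ has at least two elements, there are distinct almost equal configurations, so a pre-injective $\tau$ is not constant, and neither is its local defining map.

\subsection{Projective spaces}

We recall the standard facts that are needed. For $n\ge1$, every line bundle on $(\mathbb P^n)^M$ is isomorphic to $\mathcal O((d_m)_{m\in M})$, the tensor product of the pullbacks of $\mathcal O(d_m)$ from the factors, for unique integers $d_m$. Fixing some coordinates restricts it to the bundle with the remaining $d_m$, and it is ample when all $d_m$ are positive. An ample line bundle has positive degree on every irreducible complete curve. A morphism $\psi\colon Y\to\mathbb P^n$ is given by $n+1$ sections that generate $\psi^*\mathcal O(1)$.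

\begin{lemma}\label{lem:projective}
Let $Y$ be an irreducible projective variety, $\psi\colon Y\to\mathbb P^n$ a morphism and $\mathcal L=\psi^*\mathcal O(1)$.
\begin{itemize}
\item[(i)] If $\mathcal L$ is trivial, then $\psi$ is constant.
\item[(ii)] If $\mathcal L$ is ample, then $\dim Y\le n$, and $\psi$ is surjective if $\dim Y=n$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The sections defining $\psi$ are global regular functions on $Y$, hence constants. (ii) A fiber of positive dimension would contain an irreducible complete curve $C$. On $C$ the map $\psi$ is constant, so $\mathcal L|_C$ is trivial and has degree $0$, contradicting ampleness. Thus all fibers are finite and $\dim\psi(Y)=\dim Y$. The image $\psi(Y)$ is closed in $\mathbb P^n$ because $Y$ is complete, and a closed subset of dimension $n$ is all of $\mathbb P^n$.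
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:choice}(a)]
If $n=0$, then $A$ and $A^G$ are single points and $\tau$ is surjective. Let $n\ge1$ and let $f\colon(\mathbb P^n)^M\to\mathbb P^n$ induce the local defining map of a pre-injective $\tau$. Then $f$ is not constant; in particular $M\neq\varnothing$. Write $f^*\mathcal O(1)=\mathcal O((d_m)_{m\in M})$. This bundle is generated by global sections, and so is its restriction $\mathcal O_{\mathbb P^1}(d_m)$ to a line in the $m$-th factor; hence $d_m\ge0$ for all $m$.

If $d_{m_1},d_{m_2}>0$ with $m_1\neq m_2$, fix the other coordinates. We get a morphism $\mathbb P^n\times\mathbb P^n\to\mathbb P^n$ that pulls $\mathcal O(1)$ back to the ample bundle $\mathcal O(d_{m_1},d_{m_2})$, and Lemma~\ref{lem:projective}(ii) gives $2n\le n$, which is false. If all $d_m$ vanish, $f$ is constant by (i), which is excluded. So exactly one degree $d_{m_0}$ is positive.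

On each fiber of the projection to the $m_0$-th factor the bundle $f^*\mathcal O(1)$ is trivial, so $f$ is constant there by (i). Let $f_0\colon\mathbb P^n\to\mathbb P^n$ be obtained from $f$ by fixing all coordinates other than the $m_0$-th at arbitrary points. Then $f(y)=f_0(y_{m_0})$ on $K$-points, and $f_0^*\mathcal O(1)=\mathcal O(d_{m_0})$ is ample, so $f_0$ is surjective by (ii). Now $\tau(c)(g)=f_0(c(gm_0))$. Given $z\in A^G$, choose $c(u)\in f_0^{-1}(z(um_0^{-1}))$ for each $u\in G$; then $\tau(c)=z$.
\end{proof}

\subsection{One elliptic curve over a free group}

Over an elliptic curve the local rule is one equation in the unknowns $c(gm)$. An invariant order on the group singles out a leading unknown, for which the equation can always be solved. This settles finitely many equations at a time, and completeness allows the passage to the limit.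

\begin{proof}[Proof of Proposition~\ref{prop:choice}(c)]
Let $A=E(K)$ and let $f\colon E^M\to E$ induce the local defining map of a pre-injective $\tau$.

\emph{The form of $\tau$.} A morphism of abelian varieties is a homomorphism followed by a translation \cite[\S4]{Mumford}. Restricting the homomorphism to the factors of $E^M$, we get $f(y)=\beta+\sum_{m\in M}u_m(y_m)$ with $\beta\in A$ and $u_m\in\operatorname{End}(E)$. As $f$ is not constant, some $u_m$ is nonzero. Discard the $m$ with $u_m=0$. Then $M\neq\varnothing$, and each $u_m$ is surjective on $K$-points, because its image is a closed irreducible subset of the curve $E$ with more than one point. We have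
\[
\tau(c)(g)=\beta+\sum_{m\in M}u_m(c(gm)).
\]

\emph{Reduction to a countable ordered group.} Let $H$ be the subgroup generated by $M$, and let $\tau_H\colon A^H\to A^H$ be given by the same formula. For $\gamma\in G$ put $c_\gamma(h)=c(\gamma h)$, $h\in H$. Then $\tau(c)(\gamma h)=\tau_H(c_\gamma)(h)$. Letting $\gamma$ run over representatives of the cosets $\gamma H$, we see that $\tau$ is surjective if $\tau_H$ is. The group $H$ is finitely generated, hence countable, and it is free, being a subgroup of a free group. So it admits a total order that is invariant under left and right multiplication (Magnus; see \cite[Section~5.7]{MKS}). Let $m_0=\max M$, and fix $z\in A^H$.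

\emph{Finitely many equations.} Let $F=\{g_1<\dots<g_k\}\subset H$. We find $y\in A^{FM}$ with
\begin{equation}\label{eq:pattern}
\beta+\sum_{m\in M}u_m(y(gm))=z(g)\qquad\text{for all }g\in F .
\end{equation}
By invariance, $g_1m_0<\dots<g_km_0$, and $g_im<g_im_0$ for $m\in M\setminus\{m_0\}$. Put $y=0$ on $FM\setminus Fm_0$ and choose $y(g_1m_0),\dots,y(g_km_0)$ in this order so that
\[
u_{m_0}(y(g_im_0))=z(g_i)-\beta-\sum_{m\ne m_0}u_m(y(g_im)).
\]
Each $g_im$ on the right either lies outside $Fm_0$ or equals some $g_jm_0<g_im_0$, which forces $j<i$. So the right side is already determined, and a solution exists because $u_{m_0}$ is surjective.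

\emph{All equations.} The recursion cannot be run on $H$ itself, since a nontrivial group with an invariant order has no least element, and solutions for different $F$ need not be compatible. Let $F_1\subset F_2\subset\cdots$ be finite sets with union $H$, and let $Z_k\subset A^{F_kM}$ be the set of solutions of \eqref{eq:pattern} for $F=F_k$. It is nonempty by the previous step, and it is Zariski closed, being a fiber of a morphism $E^{F_kM}\to E^{F_k}$. For $l\ge k$, restriction maps $Z_l$ into $Z_k$; let $Z_{k,l}$ be the image. It is nonempty, and it is closed because $E^{F_lM}$ is complete, so that morphisms from it send closed sets to closed sets. Moreover $Z_{k,k}\supset Z_{k,k+1}\supset\cdots$. Since the Zariski topology on $A^{F_kM}$ is noetherian, this chain stabilizes at a nonempty set $Z_k'$. For $l$ large we have $Z'_{k+1}=Z_{k+1,l}$ and $Z'_k=Z_{k,l}$, both images of $Z_l$, so restriction maps $Z'_{k+1}$ onto $Z'_k$. Choose $y_1\in Z_1'$ and, recursively, $y_{k+1}\in Z'_{k+1}$ restricting to $y_k$. The sets $F_kM$ have union $HM=H$, so the $y_k$ glue to a configuration $c\in A^H$, and $\tau_H(c)=z$.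
\end{proof}

Freeness of $G$ is used only to order $H$. That $G$ is non-abelian is not used in the proof; it is the hypothesis under which (b) applies, so that $E^2$ carries a pre-injective, non-surjective automaton while $E$ does not.

\begin{thebibliography}{9}

\bibitem{CCP}
Tullio Ceccherini-Silberstein, Michel Coornaert, and Xuan Kien Phung,
\emph{On the Garden of Eden theorem for endomorphisms of symbolic algebraic varieties},
arXiv:1803.08906 (2018).

\bibitem{MKS}
Magnus, Karrass, and Solitar,
\emph{Combinatorial Group Theory}.

\bibitem{Mumford}
Mumford,
\emph{Abelian Varieties}.

\end{thebibliography}
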